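# Surgery on self-dual perfect complexes: topological realization and the spectra $ko$, $ksp$

Throughout we work over $\mathbb C$, constructions are $\infty$-categorical, "space" means $\infty$-groupoid, and $C_2=\mathbb Z_2$. Complexes are graded cohomologically: $H^i(E[k])=H^{i+k}(E)$, so $\mathcal O^N[-n]$ sits in degree $n$.

## 1. A three-step self-dual filtration

Start with linear algebra. Let $V$ be a finite-dimensional vector space with a nondegenerate symmetric form $b$, and let $L\subset V$ be isotropic. Then $L\subset L^\perp\subset V$. The outer quotients $L$ and $V/L^\perp\cong L^\vee$ are dual to each other, and $L^\perp/L$ inherits a nondegenerate form. Put $F_{-1}=L$, $F_0=L^\perp$, $F_1=V$, and form the graded $\mathbb C[t]$-module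
$$Lt^{-1}\oplus L^\perp\oplus Vt\oplus Vt^2\oplus\cdots\subset V[t,t^{-1}].$$
The pairing $(ft^i,gt^j)\mapsto b(f,g)t^{i+j}$ takes values in $\mathbb C[t]$, because $b(L,L)=b(L,L^\perp)=0$. At $t=1$ we see $V$. At $t=0$ we see $L\oplus L^\perp/L\oplus L^\vee$, with the form of $L^\perp/L$ plus the evaluation pairing. So this is a $\mathbb G_m$-equivariant family of quadratic spaces over $\mathbb A^1$ that degenerates $V$ to its associated graded.

Now replace $V$ by a perfect complex $E$ with a symmetric equivalence $E\simeq E^\vee$, and $L\subset V$ by a map $a:L\to E$. The isotropy condition becomes a *datum*: a nullhomotopy, symmetric in a sense made precise later, of the composite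
$$L\xrightarrow{a}E\simeq E^\vee\xrightarrow{a^\vee}L^\vee .$$
It lifts $a$ to $F_0=\mathrm{fib}(E\to L^\vee)$. We get
$$F_{-1}=L\longrightarrow F_0\longrightarrow F_1=E ,\qquad \text{graded pieces } L,\quad E'=F_0/L,\quad L^\vee ,$$
and $E'$ is again self-dual. Suppose $n\ge1$, $E$ has no cohomology above degree $n$, and $L=\mathcal O^N[-n]$ maps onto $H^n(E)$. Then $E'$ has no cohomology above degree $n-1$ (Lemma 6). Passing from $E$ to $E'$ is *surgery on the top cohomology*. The object that records it is a self-dual complex $F$ on $S\times\mathbb A^1/\mathbb G_m$ with weights in $\{-1,0,1\}$.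

**Example (surgery on the zero complex).** Take $n=1$, $E=0$, $L=\mathbb C[-1]$. Let $Z$ be the complex $\mathbb C[t]\xrightarrow{t}\mathbb C[t]$ in degrees $0,1$, and let $K=Z\oplus Z^\vee$ with the evaluation pairing. At $t=1$ the complex $K$ is acyclic. At $t=0$ its differential vanishes, and we see $(\mathbb C\oplus\mathbb C^\vee)\oplus(\mathbb C[-1]\oplus\mathbb C[1])$: two hyperbolic pieces, one in degree $0$ and one in degrees $\pm1$. So the zero complex degenerates to their sum. For any invariant unchanged under $\mathbb A^1$-families, the second piece is minus the first.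

What is this for? We want the homotopy type of the moduli stack of self-dual complexes. Topological realization does not see $\mathbb A^1$-deformations, so it should not distinguish $E$ from $L\oplus E'\oplus L^\vee$. Repeating the surgery should bring us down to vector bundles with forms, whose realization is $\coprod BO(r)$ or $\coprod BSp(r)$. By the example, the hyperbolic pieces supply the additive inverses that turn this monoid into its group completion.

## 2. Self-dual complexes, realization, and the theorem

**Definition (self-dual structures).** The $\infty$-category of additive $\infty$-categories has a $C_2$-action $\mathcal C\mapsto\mathcal C^{op}$. A *self-dual additive $\infty$-category* is a homotopy fixed point: an equivalence $D=(-)^\vee:\mathcal C\simeq\mathcal C^{op}$ with all coherence data making it an involution. It induces a $C_2$-action $E\mapsto DE$ on the maximal subgroupoid $\mathcal C^\simeq$, and the space of self-dual objects is $\mathcal C^{sd}=(\mathcal C^\simeq)^{hC_2}$. So a self-dual object is $E$ with $\phi:E\simeq DE$, a homotopy $D\phi\simeq\phi$,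 and all higher coherences, as data.

**Definition (the stacks).** For a derived affine scheme $S$ let $\mathsf{Perf}^+(S)$ be the $\mathbb C$-linear stable $\infty$-category of perfect complexes on $S$. Fix $\epsilon=\pm1$. Give $\mathsf{Perf}^+$ the duality $E\mapsto E^\vee$, with double-dual identification $\epsilon$ times the canonical one, and put $X=\mathsf{Perf}^{sd}$, $X(S)=\mathsf{Perf}^+(S)^{sd}$. It classifies $E$ with $\phi:E\simeq E^\vee$ and coherent data $\phi^\vee\simeq\epsilon\phi$. It is called $\mathsf{OPerf}$ for $\epsilon=1$ and $\mathsf{SpPerf}$ for $\epsilon=-1$.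

**Hyperbolic objects.** For a space $A$ let $\mathrm{CoInd}\,A=A\times A$ with the swap action. Equivariant maps $Z\to\mathrm{CoInd}\,A$ are the same as maps $Z\to A$, and $(\mathrm{CoInd}\,A)^{hC_2}=A$. For self-dual additive $\mathcal C$, the space $\mathcal C^\simeq$ is an $E_\infty$-monoid under $\oplus$ with $C_2$-action. Since $E_\infty$-monoids form a semiadditive $\infty$-category, $\mathrm{CoInd}=\mathrm{Ind}$ there. The counit $\mathrm{Ind}(\mathcal C^\simeq)\to\mathcal C^\simeq$ gives on homotopy fixed points an additive map
$$\mathrm{Hyp}:\mathcal C^\simeq\to\mathcal C^{sd},\qquad x\mapsto x\oplus Dx,$$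
natural for self-dual additive functors. For example, $\mathrm{Hyp}(\mathbb C)$ is the hyperbolic plane for $\epsilon=1$ and the standard symplectic plane for $\epsilon=-1$.

**Realization.** The reference is A. Blanc, "Topological K-theory of complex noncommutative spaces", Compositio Math. 152 (2016). As there, test schemes are of finite type: $\mathsf{Aff}$ is the category of affine $\mathbb C$-schemes of finite type, and $\mathsf{dAff}\supset\mathsf{Aff}$ is a small category of derived affine schemes with classical truncation of finite type. Write $S^{an}=S(\mathbb C)^{an}$ for $S\in\mathsf{Aff}$. The realization $|{-}|$ is the colimit-preserving functor from presheaves of spaces to spaces extending $S\mapsto S^{an}$; on $\mathsf{dAff}$ it extends $S\mapsto(tS)^{an}$, where $t$ is truncation. The spectral realization $|{-}|_{\mathbb S}$ (Blanc, §3.4) is the colimit-preserving functor from presheaves of spectra to spectra with $\Sigma^\infty_+h_S\mapsto\Sigma^\infty_+(tS)^{an}$. For example $|\mathbb A^1|\simeq*$; and if $BG$ is the presheaf $\operatorname{colim}_kG^k$ for an affine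 algebraic group $G$, then $|BG|=\operatorname{colim}_kG(\mathbb C)^k=BG(\mathbb C)$.

Let $\mathrm{CMon}$ be the $\infty$-category of $E_\infty$-monoids in spaces, and let $B^\infty:\mathrm{CMon}\to\mathrm{Sp}$ be group completion viewed in connective spectra; it is left adjoint to $\Omega^\infty$. By $|\mathsf{OPerf}|_{\mathbb S}$ and $|\mathsf{SpPerf}|_{\mathbb S}$ we mean $|B^\infty X|_{\mathbb S}$ with $B^\infty$ applied pointwise to $(X,\oplus)$. Let $ko,ksp$ be the connective covers of $KO,KSp$.

**Question.** Blanc's theorem says $|\mathsf{Perf}|\simeq BU\times\mathbb Z$. Is it true that $|\mathsf{OPerf}|_{\mathbb S}\simeq ko$ and $|\mathsf{SpPerf}|_{\mathbb S}\simeq ksp$, and hence $|\mathsf{OPerf}|\simeq BO\times\mathbb Z$ and $|\mathsf{SpPerf}|\simeq BSp\times\mathbb Z$? This is stated as a conjecture in Chenjing Bu, "Enumerative invariants in self-dual categories. II. Homological invariants", arXiv:2309.00056 (2023). The answer is yes.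

For $n\ge0$ let $Y_n\subset X$ be the subpresheaf on $\mathsf{Aff}$, full on components, of those $(E,\phi)$ with $H^i(E)=0$ for $i>n$. Such an $E$ is represented by finitely generated projectives in degrees $\le n$, so $Y_n$ is stable under base change; it is clearly stable under $\oplus$.

**Theorem A.** $Y_0$ is the stack of vector bundles with nondegenerate $\epsilon$-symmetric form. The map $|Y_0|\to|X|$ is a group completion of $E_\infty$-spaces; in particular $|X|$ is grouplike. Moreover $|Y_n|\simeq|X|$ for all $n\ge1$, and $|Y_0|\simeq\coprod_rBO(r)$ ($\epsilon=1$), resp. $\coprod_rBSp(r)$ ($\epsilon=-1$), as $E_\infty$-spaces. Hence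
$$|\mathsf{OPerf}|_{\mathbb S}\simeq ko,\qquad|\mathsf{SpPerf}|_{\mathbb S}\simeq ksp,\qquad|\mathsf{OPerf}|\simeq BO\times\mathbb Z,\qquad|\mathsf{SpPerf}|\simeq BSp\times\mathbb Z.$$

The first sentence can be proved at once. Let $(E,\phi)\in Y_0(S)$ with $S\in\mathsf{Aff}$. Then $E$ is represented by a bounded complex of finitely generated projectives in degrees $\le0$. So $E\simeq DE$ is represented by one, $P^0\to P^1\to\cdots\to P^k$, in degrees $\ge0$, with no cohomology in positive degrees. The last map is surjective, hence split; peeling off from the right, $E\simeq\ker(P^0\to P^1)$ is a finitely generated projective module in degree $0$. Mapping spaces between such modules are discrete, so $Y_0(S)$ is the 1-groupoid of bundles $V$ with $\phi:V\cong V^\vee$, $\phi^\vee=\epsilon\phi$. Since perfect complexes on affines are bounded, $X=\operatorname{colim}_nY_n$ on $\mathsf{Aff}$.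

## 3. Complexes over a point, and the failure of truncation over $\mathbb A^1$

**Over a point.** Let $(E,\phi)\in X(\operatorname{Spec}\mathbb C)$. We claim
$$(E,\phi)\simeq H^0(E)\oplus\mathrm{Hyp}\Bigl(\bigoplus_{i>0}H^i(E)[-i]\Bigr).$$
Write $E\simeq A\oplus H^0\oplus A'$, with $A$ the part of positive and $A'$ the part of negative degree. The self-dual structures on $E$ are the invertible points of $\mathrm{Map}(E,DE)^{hC_2}$. Since $2$ is invertible, $\pi_0$ of the fixed points of this mapping complex is $(H^0\mathrm{Map}(E,DE))^{C_2}$. So the form is determined up to homotopy by the pairings $H^i\otimes H^{-i}\to\mathbb C$, and the pairing for $-i$ is determined by the one for $i$. Nondegeneracy identifies $A'$ with $DA$, and after this identification the form is that of $H^0\oplus\mathrm{Hyp}(A)$.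

So over a point nothing is mysterious. But before realization $\mathrm{Hyp}(\mathbb C)\oplus\mathrm{Hyp}(\mathbb C[-1])\not\simeq0$, since it has nonzero cohomology. The cancellation seen in Section 1 exists only through an $\mathbb A^1$-family.

**In families.** The sensible first attempt is to filter $E$ by its own top cohomology: compare $E$ with $\tau^{<n}E$ and $H^n(E)[-n]$, and dually at the bottom. This stops working because $H^n(E)$ need not be projective and truncation does not commute with base change. Take the family of Section 1 with base $S=\operatorname{Spec}\mathbb C[x]$: $E=Z\oplus Z^\vee$, $Z=(\mathbb C[x]\xrightarrow{x}\mathbb C[x])$ in degrees $0,1$. Here $H^1(E)=\mathbb C[x]/x$ is a skyscraper. Also $\tau^{\le0}E=Z^\vee$, whose restriction to $x=0$ has $H^0=\mathbb C$, while $\tau^{\le0}(E|_{x=0})$ has $H^0=\mathbb C^2$. So $E\mapsto\tau^{\le0}E$ is not a map of presheaves.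

The repair is to replace $H^n(E)$ by a free module mapping onto it, $a:\mathcal O^N[-n]\to E$. Surjectivity on the top cohomology *is* stable under base change. But now $E'$ depends on choices: the number $N$, the map $a$, and the nullhomotopy. Already for $E=0$ and $n=1$, $N$ copies of the example in Section 1 give $E'=\mathrm{Hyp}(\mathbb C^N)$ for every $N\ge0$. So there is no surgery map $Y_n\to Y_{n-1}$.

The idea that gets past this is to make the choices part of the moduli problem and to show that each space of choices becomes contractible when polynomial families of choices are glued in. Spaces of nullhomotopies are Eilenberg–MacLane spaces of matrix modules, contractible over the algebraic simplices. Spaces of generators become contractible after $N\to\infty$. The dependence on $N$ does not go away: it turns the answer into a mapping telescope, and the telescope performs the group completion.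

## 4. Formal properties of realization

This section collects the tools: products, comparison of derived and classical, compatibility with group completion, and a fibrewise criterion.

**(R1) Products and $\mathbb A^1$.** $|{-}|$ preserves colimits by definition. It preserves finite products: this is true on representables, and both sides preserve colimits in each variable. So $|P\times\mathbb A^1|\simeq|P|$, and $\mathbb A^1$-homotopic maps have homotopic realizations.

**(R2) Derived versus classical.** The inclusion $i:\mathsf{Aff}\to\mathsf{dAff}$ is left adjoint to $t$, because a map $A\to\mathcal O(S)$ to an ordinary ring factors uniquely through $\pi_0A$. Hence, for the left Kan extension $t_!$ along $t$,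
$$(t_!F)(S)=\operatorname{colim}_{S\to tT}F(T)=\operatorname{colim}_{iS\to T}F(T)=F(iS),$$
as $\mathrm{id}_{iS}$ is the initial map out of $iS$ and $F$ is contravariant. So $t_!=i^*$. Since realization on $\mathsf{dAff}$ extends $T\mapsto(tT)^{an}$, we get $|F|=|t_!F|=|i^*F|$, and likewise for presheaves of spectra. **From now on all presheaves are on $\mathsf{Aff}$.**

**(R3) Group completion.** *For a presheaf $M$ of $E_\infty$-monoids, $|B^\infty M|_{\mathbb S}\simeq B^\infty|M|$ naturally.*

*Proof.* We show that both sides are colimit-preserving functors $\mathrm{PSh}(\mathsf{Aff};\mathrm{CMon})\to\mathrm{Sp}$ that agree on generators. The left side preserves colimits since $B^\infty$ and $|{-}|_{\mathbb S}$ do. For the right side, $|{-}|$ preserves finite products, so it acts on $\mathrm{CMon}$-objects. There it preserves sifted colimits (computed on underlying objects) and finite coproducts (which are finite products), hence all colimits. Now $\mathrm{PSh}(\mathsf{Aff};\mathrm{CMon})=\mathrm{PSh}(\mathsf{Aff})\otimes\mathrm{CMon}$, and $\mathrm{Sp}$ is semiadditive. So a colimit-preserving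 functor to $\mathrm{Sp}$ is determined by its restriction along $S\mapsto\mathrm{Free}(h_S)$ (Gepner–Groth–Nikolaus, AGT 15 (2015)). The left side restricts to $|\Sigma^\infty_+h_S|_{\mathbb S}=\Sigma^\infty_+S^{an}$. Since $|\mathrm{Free}(h_S)|=\mathrm{Free}(S^{an})$, the right side also restricts to $\Sigma^\infty_+S^{an}$. $\square$

**Algebraic simplices.** Let $\Delta^k=\operatorname{Spec}\mathbb C[t_0,\dots,t_k]/(\sum t_i-1)$. For a map $p:P\to Y$ of presheaves and $y\in Y(T)$ put $P_y(T')=\mathrm{fib}_{y|_{T'}}(P(T')\to Y(T'))$, a presheaf on $\mathsf{Aff}/T$. It corresponds to $P\times_YT\to T$ under $\mathrm{PSh}(\mathsf{Aff}/T)\simeq\mathrm{PSh}(\mathsf{Aff})_{/T}$. For a presheaf $Q$ on $\mathsf{Aff}/T$ let $|Q|$ be the realization of the corresponding presheaf on $\mathsf{Aff}$, and let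
$$\operatorname{Sing}Q(T')=\operatorname{colim}_{[k]\in\Delta^{op}}Q(T'\times\Delta^k).$$

**Lemma 1.** (a) If $|P\times_YT|\to T^{an}$ is an equivalence for all $T$ and $y\in Y(T)$, then $|P|\simeq|Y|$. (b) This holds if $\operatorname{Sing}P_y(T')$ is contractible for all $T$, $y$ and $T'\to T$.

*Proof.* (a) $Y=\operatorname{colim}_{T\to Y}T$, and by universality of colimits $P=\operatorname{colim}_{T\to Y}P\times_YT$. Realize both.

(b) Let $Q=P_y$ and $Q^{\Delta^k}(T')=Q(T'\times\Delta^k)$. Restriction along the projection gives $c:Q\to Q^{\Delta^k}$, and evaluation at the vertex $v_0$ gives $e$ with $ec=\mathrm{id}$. The formula $(q,s)\mapsto q\circ(x\mapsto v_0+s(x-v_0))$ is an $\mathbb A^1$-homotopy from $ce$ ($s=0$) to $\mathrm{id}$ ($s=1$). So $c$ realizes to an equivalence for every $k$. As $\Delta^{op}$ is weakly contractible, $|Q|\simeq\operatorname{colim}_{\Delta^{op}}|Q^{\Delta^k}|=|\operatorname{Sing}Q|$. If $\operatorname{Sing}Q\simeq*$ in $\mathrm{PSh}(\mathsf{Aff}/T)$, this is $T^{an}$. $\square$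

**Polynomial contractibility.** For a module $M$ over a $\mathbb C$-algebra $R'$,
$$\text{the simplicial abelian group } M\otimes_{\mathbb C}\mathcal O(\Delta^\bullet)\text{ is contractible.}\tag{1}$$
Its homotopy is a module over the ring $\pi_0\mathcal O(\Delta^\bullet)$. That ring is $0$, because $t_1\in\mathcal O(\Delta^1)$ is a path from $0$ (at $v_0$) to $1$ (at $v_1$).

## 5. Vector bundles with forms

**Lemma 2.** $|Y_0|\simeq\coprod_rBO(r)$ (resp. $\coprod_rBSp(r)$) as $E_\infty$-spaces, so $B^\infty|Y_0|\simeq ko$ (resp. $ksp$).

*Proof.* **Step 1: a model with one object per rank.** Let $std_r$ be the $r$-fold orthogonal sum of the standard rank one quadratic space (resp. standard symplectic plane), and $G_r=\mathrm{Aut}(std_r)$, that is, $O_r$ (resp. $Sp_{2r}$). Let $Y_0^{pre}$ be the presheaf of permutative groupoids with object set $\mathbb N$ over every $S$ (including $S=\emptyset$), $\mathrm{Aut}(r)=G_r(S)$, and block sum. Its nerve is the simplicial presheaf $k\mapsto\coprod_rG_r^k$. There is a symmetric monoidal functor $Y_0^{pre}\to Y_0$, $r\mapsto std_r$.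

**Step 2: it has the same realization.** We use Lemma 1(a). For $y\in Y_0(T)$ let $P_r=\mathrm{Iso}(std_r,y)$, an affine $T$-scheme. It is empty off the open-closed part $T_r\subset T$ where $y$ has rank $r$ (resp. $2r$). Over $T_r$ it is a $G_r$-torsor, étale-locally trivial. Indeed, as $2$ is invertible, symmetric forms are Zariski-locally diagonal with unit entries, whose square roots exist étale-locally; symplectic forms are Zariski-locally standard. The fibre of $Y_0^{pre}(T')\to Y_0(T')$ over $y|_{T'}$ is $\coprod_rP_r(T')/\!/G_r(T')$, so $Y_0^{pre}\times_{Y_0}T=\coprod_r\operatorname{colim}_kP_r\times G_r^k$. An étale surjection induces a surjective local homeomorphism on $\mathbb C$-points, which has local sections. So $P_r^{an}\to T_r^{an}$ is a locally trivial principal $G_r(\mathbb C)$-bundle. The realization is $\coprod_rP_r^{an}/\!/G_r(\mathbb C)\simeq\coprod_rT_r^{an}=T^{an}$. Hence $|Y_0^{pre}|\simeq|Y_0|$ as $E_\infty$-spaces.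

**Step 3: identify the $E_\infty$-space.** The $E_\infty$-structure on the nerve of a permutative groupoid is an action of the Barratt–Eccles operad, a discrete simplicial operad. As $|{-}|$ preserves products and colimits, $|Y_0^{pre}|$ is the $E_\infty$-space of the topological permutative groupoid $\coprod_rG_r(\mathbb C)$. The inclusions of maximal compact subgroups $O(r)\subset O_r(\mathbb C)$ (resp. $Sp(r)=Sp_{2r}(\mathbb C)\cap U(2r)\subset Sp_{2r}(\mathbb C)$) are compatible with block sum and are homotopy equivalences. The spectrum of the topological permutative groupoid $\coprod_rO(r)$ (resp. $\coprod_rSp(r)$) is connective real (resp. quaternionic) $K$-theory (Segal, *Categories and cohomology theories*). $\square$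

## 6. Filtered complexes as complexes over $\mathbb A^1/\mathbb G_m$

To say "self-dual filtered object" without writing coherences by hand, we realize filtrations geometrically; duality then comes for free.

Extend $\mathsf{Perf}^+$ with its self-dual structure to $\mathrm{PSh}(\mathsf{Aff})^{op}$ by limits. As $(-)^{sd}$ preserves limits, $X(P)=\mathsf{Perf}^+(P)^{sd}$, and every map of presheaves induces a self-dual pullback functor. Put $\mathbb A^1/\mathbb G_m=\operatorname{colim}_k\mathbb A^1\times\mathbb G_m^k$ and $B\mathbb G_m=\operatorname{colim}_k\mathbb G_m^k$, with maps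
$$0:B\mathbb G_m\to\mathbb A^1/\mathbb G_m,\quad \pi:\mathbb A^1/\mathbb G_m\to B\mathbb G_m,\quad 1:pt\to\mathbb A^1/\mathbb G_m,\quad \mu:\mathbb A^1\times\mathbb A^1/\mathbb G_m\to\mathbb A^1/\mathbb G_m,\ (s,x)\mapsto sx .$$
On the simplicial presheaves defining them one sees
$$\pi\circ0=\mathrm{id},\qquad \mu(1,-)=\mathrm{id},\qquad \mu(0,-)=0\circ\pi,\qquad \mu\circ(\mathrm{id}\times0)=0\circ pr_2.\tag{2}$$

Let $B_k=\mathcal O(\mathbb A^1\times\mathbb G_m^k)$, and for a $\mathbb C$-algebra $R$ of finite type put $\mathrm{QCoh}_R=\lim_{[k]\in\Delta}D(R\otimes B_k)$ and $\mathrm{Fil}_R=\mathrm{Fun}((\mathbb Z,\le),D(R))$. For $V\in D(R)$ let $V\langle j\rangle\in\mathrm{Fil}_R$ be $V$ for $i\ge j$ and $0$ for $i<j$, with identity transition maps in degrees $i\ge j$. Then $\mathrm{Map}(V\langle j\rangle,M)=\mathrm{Map}(V,M_j)$. For instance $\mathrm{cofib}(\mathbb C\langle0\rangle\to\mathbb C\langle-1\rangle)$ is $\mathbb C$ at $i=-1$ and $0$ elsewhere; over $\mathbb A^1$ it is the skyscraper $\mathbb C[t]/t$.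

**Lemma 3.** There are equivalences $\Phi_R:\mathrm{Fil}_R\simeq\mathrm{QCoh}_R$, natural in $R$, under which pullback to $\mathbb A^1_R$ is $U(M)=\bigoplus_iM_i$ with $t$ acting by $M_i\to M_{i+1}$.

*Proof.* **Step 1: the functor.** We define $\Phi_R$ on generators. The category $\mathrm{Fil}_R$ is freely generated under $R$-linear colimits by $j\mapsto R\langle j\rangle$: colimit-preserving $R$-linear functors out of it are functors out of $(\mathbb Z,\le)^{op}$. Let $P_j\in\mathrm{QCoh}_R$ be the equivariant free rank one module with generator $e_j$ of weight $j$, where $t$ has weight $1$. For $i\ge j$ let $P_i\to P_j$ be $e_i\mapsto t^{i-j}e_j$. These live in the limit of the $1$-categories of free rank one modules, so there are no coherences to supply. Let $\Phi_R$ be the colimit-preserving $R$-linear functor with $R\langle j\rangle\mapsto P_j$. It is the composite $D(R)\otimes\mathrm{Fil}_{\mathbb C}\to D(R)\otimes\mathrm{QCoh}_{\mathbb C}\to\mathrm{QCoh}_R$, hence natural in $R$. Composed with pullback to $\mathbb A^1_R$ it agrees with $U$ on the diagram $j\mapsto R\langle j\rangle$,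 hence everywhere.

**Step 2: mapping out of $P_j$.** We show, for $N\in\mathrm{QCoh}_R$ with components $N_k\in D(R\otimes B_k)$, that $H^q(N_0)$ carries a grading and
$$H^q\,\mathrm{Map}(P_j,N)\cong H^q(N_0)_j .\tag{3}$$
Put $M=H^q(N_0)$ and $O=\mathcal O(\mathbb G_m)=\mathbb C[z^{\pm1}]$. The two maps $\mathbb A^1\times\mathbb G_m\to\mathbb A^1$ (projection and action) are flat. Projection identifies $H^q(N_1)$ with $M\otimes O$, and the action then gives $\rho:M\to M\otimes O$. The cosimplicial identities make $\rho$ a comodule structure. So $M=\bigoplus_iM_i$ with $M_i=\{m:\rho(m)=m\otimes z^i\}$, and $tM_i\subset M_{i+1}$ since $\rho(t)=t\otimes z$. Similarly $H^q(N_k)\cong M\otimes O^{\otimes k}$, via the vertex $[0]\to[k]$ corresponding to projection. The structure map $H^q(N_k)\to H^q(N_l)$ of $[k]\to[l]$ is linear over $B_k\to B_l$, so it is determined on the image of $M$. Any vertex of $[l]$ is joined by an edge to the chosen one, so this restriction is determined by $\rho$. Thus the cosimplicial group $H^q(N_\bullet)$ is the cobar construction of the comodule $M$.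

Its cohomology is $M_0$ in degree $0$ and vanishes in degrees $>0$. The degree $0$ statement is the definition of $M_0$. For the vanishing, $m_i\mapsto m_i\otimes z^i$ for $m_i\in M_i$ exhibits $M$ as a direct summand, as a comodule, of the cofree comodule $M\otimes O$ with coaction on $O$. On the cobar complex $(A\otimes O)\otimes O^{\otimes k}$ of a cofree comodule, let $h$ apply the counit to the first factor $O$. Then $hd_0=\mathrm{id}$ and $hd_i=d_{i-1}h$ for $i\ge1$, so $hd+dh=\mathrm{id}$ in degrees $k\ge1$.

Now $\mathrm{Map}(P_j,N)=\lim_k(P_{-j}\otimes N)_k$, and tensoring with $P_{-j}$ shifts weights by $-j$. The Bousfield–Kan spectral sequence of this totalization has $E_2$ concentrated in the single column $s=0$, with value $H^q(N_0)_j$; so it converges, and (3) follows.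

**Step 3: equivalence.** Colimits in $\mathrm{QCoh}_R$ are computed componentwise, so by (3) each $P_j$ is compact. If $\mathrm{Map}(P_j,N)=0$ for all $j$, then all $H^q(N_0)$ vanish, so $N=0$. Hence the $P_j$ are compact generators. The $R\langle j\rangle$ are compact generators of $\mathrm{Fil}_R$, because $\mathrm{Map}(R\langle j\rangle,M)=M_j$. Finally $\mathrm{Map}(R\langle i\rangle,R\langle j\rangle)$ is $R$ for $i\ge j$ and $0$ otherwise. By (3), $\mathrm{Map}(P_i,P_j)$ is the weight $i$ part of $R[t]e_j$, which is $R\,t^{i-j}e_j$ for $i\ge j$ and $0$ otherwise, and $\Phi_R$ matches the generators. A colimit-preserving functor that is fully faithful on compact generators and sends them to compact generators is an equivalence. $\square$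

The same argument without $t$ identifies quasi-coherent complexes on $\operatorname{Spec}R\times B\mathbb G_m$ with graded objects of $D(R)$; let $\chi^i$ be the line bundle of weight $i$. Evaluating on the generators $R\langle j\rangle$ and the maps between them, whose images are again discrete, gives under Lemma 3:

* $0^*M$ has weight $i$ part $\mathrm{gr}_iM=\mathrm{cofib}(M_{i-1}\to M_i)$;
* $1^*M=\operatorname{colim}_iM_i$;
* $\pi^*$ sends $(V_i)$ to $\bigoplus_iV_i\langle i\rangle$.

These functors, and $M\mapsto M_i$, are linear and colimit-preserving, hence natural in $R$. For $S=\operatorname{Spec}R$, $\mathsf{Perf}(S\times\mathbb A^1/\mathbb G_m)$ is the full subcategory of those $M$ with $UM$ perfect over $R[t]$.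

On $\mathsf{Perf}(S\times B\mathbb G_m)$ the functor $D$ is the usual dual and $\chi^i\otimes\chi^{-i}=\mathcal O$. So $D(V\otimes\chi^i)=DV\otimes\chi^{-i}$: duality sends weight $i$ to weight $-i$. Pullback along $S\times B\mathbb G_m\to S$ identifies $\mathsf{Perf}(S)$ with the weight $0$ part, self-dually.

**Lemma 4.** Let $\mathcal F(S)\subset\mathsf{Perf}(S\times\mathbb A^1/\mathbb G_m)$ be the full subcategory of $M$ with $\mathrm{gr}_iM=0$ for $i\notin\{-1,0,1\}$.
1. $M\mapsto(M_{-1}\to M_0\to M_1)$ is an equivalence $\mathcal F(S)\simeq\mathrm{Fun}(\Delta^2,\mathsf{Perf}(S))$, natural in $S$; moreover $M_{-1}=\mathrm{gr}_{-1}M$ and $1^*M=M_1$.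
2. $D$ preserves $\mathcal F(S)$, and $\mathrm{gr}_i(DM)\simeq D(\mathrm{gr}_{-i}M)$.
3. Naturally in $M$ and $S$, the arrow $(DM)_{-1}\to(DM)_1=D(M_1)$ is the dual of $M_1\to M_1/M_0=\mathrm{gr}_1M$.

*Proof.* (1) *The filtration is bounded below.* Let $M$ be perfect over $S\times\mathbb A^1/\mathbb G_m$. Since $R[t]$ is Noetherian and $UM$ is perfect, each $H^q(UM)=\bigoplus_iH^q(M_i)$ is a finitely generated graded $R[t]$-module, nonzero for only finitely many $q$. It has finitely many homogeneous generators and $t$ raises weights, so $M_i=0$ for $i\ll0$.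

*Shape.* If $M\in\mathcal F(S)$, then $M_{i-1}\to M_i$ is an equivalence for $i\notin\{-1,0,1\}$, so $M_i=0$ for $i<-1$ and $M_i=M_1$ for $i\ge1$. The complex $\bigoplus_i\mathrm{gr}_iM=UM\otimes_{R[t]}R$ is perfect, so each $\mathrm{gr}_iM$ is, and hence so are $M_{-1}=\mathrm{gr}_{-1}M$, $M_0$, $M_1$. Conversely, let $M$ have this shape with perfect $M_{-1},M_0,M_1$. The cofibre of $M_{-1}\langle-1\rangle\to M$ vanishes below $0$; remove its part of weight $0$ in the same way, and what is left is of the form $V\langle1\rangle$. So $M$ is a finite extension of objects $V\langle j\rangle$ with $V$ perfect, and $U(V\langle j\rangle)=V\otimes R[t]$ up to the weight shift, which is perfect. Diagrams of this shape are exactly the left Kan extensions from $\{-1<0<1\}$, which gives the equivalence.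

(2) $0^*$ commutes with $D$, and $D$ sends weight $i$ to weight $-i$.

(3) Let $\mathcal F_j\subset\mathcal F$ consist of the objects purely of weight $j$, i.e. the $V\langle j\rangle$. The map $M_{-1}\langle-1\rangle\to M$ is the counit of the right adjoint of $\mathcal F_{-1}\subset\mathcal F$, since $\mathrm{Map}(V\langle-1\rangle,M)=\mathrm{Map}(V,M_{-1})$. The map $M\to\mathrm{gr}_1(M)\langle1\rangle$ is the unit of the left adjoint of $\mathcal F_1\subset\mathcal F$. Indeed, its fibre is an extension of objects $V\langle j\rangle$ with $j\le0$, and $\mathrm{Map}(V\langle j\rangle,W\langle1\rangle)=\mathrm{Map}(V,(W\langle1\rangle)_j)=0$ for those $j$. The anti-equivalence $D$ exchanges $\mathcal F_{-1}$ and $\mathcal F_1$, hence exchanges these counits and units: $(DM)_{-1}\langle-1\rangle\to DM$ is $D$ of $M\to\mathrm{gr}_1(M)\langle1\rangle$. Apply $1^*$, which commutes with $D$. Base change preserves $\mathcal F_{\pm1}$ and these (co)units, so the identification is natural in $S$. $\square$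

## 7. The presheaves $W_N$, $G_N$, $V_N$ and the degeneration to the graded

Fix $n\ge1$. For $N\ge0$ we define presheaves of surgeries ($W_N$), of their associated gradeds ($G_N$), and of complexes with chosen generators of $H^n$ ($V_N$):

* $W_N(S)$: pairs $(F,\lambda)$ with $F\in\mathcal F(S)^{sd}$, $\lambda:F_{-1}=\mathrm{gr}_{-1}F\simeq\mathcal O^N[-n]$, and $\mathrm{gr}_0F\in Y_{n-1}(S)$, where $\mathrm{gr}_0F$ is the weight $0$ part of the self-dual object $0^*F$.
* $G_N(S)$: self-dual graded perfect objects with weights in $[-1,1]$, with $\lambda:\mathrm{gr}_{-1}\simeq\mathcal O^N[-n]$ and $\mathrm{gr}_0\in Y_{n-1}(S)$.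
* $V_N(S)$: pairs $(E,a)$ with $E\in Y_n(S)$ and $a:\mathcal O^N[-n]\to E$ surjective on $H^n$. This is stable under base change, as $H^n$ is the top cohomology.

The plan is $|Y_{n-1}|\simeq|G_N|\simeq|W_N|\simeq|V_N|$, and $\operatorname{colim}_N|V_N|\simeq|Y_n|$.

**Lemma 5.** $G_N\simeq Y_{n-1}$ via $\mathrm{gr}_0$, with inverse $E'\mapsto E'\oplus\mathrm{Hyp}(\mathcal O^N[-n]_{\mathrm{wt}\,-1})$. Moreover $0^*:|W_N|\to|G_N|$ is an equivalence with inverse $\pi^*$.

*Proof.* **Step 1: $G_N$.** There are no maps between different weights. So graded objects with weights in $[-1,1]$ form, via $\oplus$, the product of the $D$-stable full subcategories of weight $0$ and of weights $\pm1$, as self-dual additive categories. On the core of the latter, the equivariant map to $\mathrm{CoInd}(\mathsf{Perf}(S)^\simeq)$ adjoint to $\mathrm{gr}_{-1}$ is, on underlying spaces, $x\mapsto(\mathrm{gr}_{-1}x,D\,\mathrm{gr}_1x)$, an equivalence. So its homotopy fixed points are $\mathsf{Perf}(S)^\simeq$ via $\mathrm{gr}_{-1}$, and $\lambda$ trivializes this factor.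

**Step 2: contract $W_N$ onto $G_N$.** We have $0^*\pi^*=\mathrm{id}$ on $G_N$. For $s\in\mathbb A^1(S)$ let $\mu_s:S\times\mathbb A^1/\mathbb G_m\to S\times\mathbb A^1/\mathbb G_m$ be multiplication by $s$, and define $W_N\times\mathbb A^1\to W_N$ by $(F,s)\mapsto\mu_s^*F$. By (2), $\mu_s\circ0=0$, so $0^*\mu_s^*F=0^*F$ self-dually. The weights, the condition on $\mathrm{gr}_0$ and the datum $\lambda$ depend only on $0^*F$, so they are preserved. At $s=1$ this is the identity; at $s=0$ it is $\pi^*0^*$, as $\mu_0=0\circ\pi$. By (R1), $0^*$ and $\pi^*$ become inverse equivalences. $\square$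

**Lemma 6.** Let $F\in\mathcal F(S)^{sd}$ with $\mathrm{gr}_{-1}F\simeq\mathcal O^N[-n]$. Then $\mathrm{gr}_0F\in Y_{n-1}$ if and only if $F_1\in Y_n$ and $F_{-1}\to F_1$ is surjective on $H^n$.

*Proof.* By self-duality $\mathrm{gr}_1F\simeq D(\mathrm{gr}_{-1}F)\simeq\mathcal O^N[n]$, which lies in degree $-n$. The fibre sequence $\mathrm{gr}_0F\to F_1/F_{-1}\to\mathrm{gr}_1F$ gives $H^i(\mathrm{gr}_0F)=H^i(F_1/F_{-1})$ for $i\ge-n+2$, in particular for all $i\ge n$, because $n\ge1$. Since $F_{-1}$ lies in degree $n$, $H^i(F_1/F_{-1})=H^i(F_1)$ for $i>n$, and $H^n(F_1/F_{-1})=\mathrm{coker}(H^n(F_{-1})\to H^n(F_1))$. So $H^i(\mathrm{gr}_0F)=0$ for all $i\ge n$ exactly under the stated conditions. $\square$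

Hence there is a map $W_N\to V_N$, $F\mapsto(F_1,\ \mathcal O^N[-n]\simeq F_{-1}\to F_1)$, using $1^*$ and $\lambda$.

**Transition maps.** We now let $N$ grow, using the surgery on $0$ from Section 1. Let
$$Z=\mathrm{cofib}(\mathbb C\langle0\rangle\to\mathbb C\langle-1\rangle)[-n]\in\mathsf{Perf}(\mathbb A^1/\mathbb G_m),\qquad K=\mathrm{Hyp}(Z).$$
So $Z_{-1}=\mathbb C[-n]$ and $Z_i=0$ otherwise. By naturality of $\mathrm{Hyp}$, $1^*K=\mathrm{Hyp}(1^*Z)=\mathrm{Hyp}(0)=0$. Also $\mathrm{gr}_{-1}Z=\mathbb C[-n]$ and $\mathrm{gr}_0Z=\mathbb C[1-n]$, while $DZ$ has weights $0,1$. Hence $K_{-1}=\mathbb C[-n]$ and $\mathrm{gr}_0K=\mathrm{Hyp}(\mathbb C[1-n])\in Y_{n-1}$. Define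
$$W_N\to W_{N+1},\ F\mapsto F\oplus K\ (\text{with }\lambda\oplus\mathrm{can}),\qquad V_N\to V_{N+1},\ (E,a)\mapsto(E,(a,0)).$$
Put $h_j=[\mathrm{Hyp}(\mathbb C[-j])]$. Then:

* $W_N\to V_N\to Y_n$ is compatible with the transitions (identity on $Y_n$), because $1^*(F\oplus K)=1^*F$ and $(F\oplus K)_{-1}\to(F\oplus K)_1$ is $(F_{-1}\to F_1,\,0)$.
* Under $\mathrm{gr}_0:|W_N|\simeq|Y_{n-1}|$ the transition is translation by $h_{n-1}$, since $\mathrm{gr}_0(F\oplus K)=\mathrm{gr}_0F\oplus\mathrm{Hyp}(\mathbb C[1-n])$.
* The composite $|Y_{n-1}|\simeq|G_N|\xrightarrow{\pi^*}|W_N|\xrightarrow{1^*}|Y_n|$ is $E'\mapsto E'\oplus\mathrm{Hyp}(\mathcal O^N[-n])$, i.e. $x\mapsto x+Nh_n$, because $1^*\pi^*$ forgets the grading. For $N=0$ it is the inclusion.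

## 8. Symmetric nullhomotopies form a polynomially contractible space

**Proposition 7.** $|W_N|\to|V_N|$ is an equivalence.

*Proof.* **Step 1: write $W_N\to V_N$ as a map of homotopy fixed points.** This lets us compute its fibre first without symmetry. For $T'=\operatorname{Spec}R'\in\mathsf{Aff}$ let $\mathcal C=\mathsf{Perf}(T')$, $\mathcal X=\mathcal C^\simeq$ with its $C_2$-action, and $\mathcal A=\mathrm{Fun}(\Delta^1,\mathcal C)^\simeq\to\mathcal X$ (target). Let $\mathcal B=\mathcal X\times_{\mathrm{CoInd}\,\mathcal X}\mathrm{CoInd}\,\mathcal A$, where $\mathcal X\to\mathrm{CoInd}\,\mathcal X$ is $E\mapsto(E,DE)$. Its underlying space is $\{(E,\ a:L\to E,\ a':L'\to DE)\}$, and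
$$\mathcal B^{hC_2}=\mathcal C^{sd}\times_{\mathcal X}\mathcal A .$$
A point $((E,\phi),a:L\to E)$ of it has underlying point $(E,a,a')$ with $a'\simeq a$ in $\mathcal A$ over $\phi:E\simeq DE$; in particular $L'=L$.

The functor $1^*$ is self-dual, so $1^*:\mathcal F(T')^\simeq\to\mathcal X$ is equivariant. The non-equivariant map $g:\mathcal F(T')^\simeq\to\mathcal A$, $F\mapsto(F_{-1}\to F_1)$, over $1^*$ induces, by the universal property of $\mathrm{CoInd}$, an equivariant map
$$\mathcal F(T')^\simeq\to\mathcal B,\qquad F\mapsto(F_1,\ g(F),\ g(DF)),$$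
natural in $T'$. On homotopy fixed points it is $F\mapsto(1^*F,\ F_{-1}\to F_1)$. So a point of $\mathcal F^{sd}\times_{\mathcal B^{hC_2}}V_N$ is an $F$ with an identification $\lambda:F_{-1}\simeq\mathcal O^N[-n]$ such that $F_1\in Y_n$ and $F_{-1}\to F_1$ is onto on $H^n$. By Lemma 6, $W_N=\mathcal F^{sd}\times_{\mathcal B^{hC_2}}V_N$.

**Step 2: the fibre without symmetry.** Fix $y=(E,a)\in V_N(T)$ and put $L=\mathcal O^N[-n]$. For $T'\to T$ the fibre of $W_N\to V_N$ over $y|_{T'}$ is $\mathrm{Null}_{T'}^{hC_2}$, where $\mathrm{Null}_{T'}$ is the fibre of $\mathcal F(T')^\simeq\to\mathcal B$ over the fixed point given by $y$. It is a presheaf of $C_2$-spaces in $T'$. By Lemma 4(1),(3), non-equivariantly the map sends $(F_{-1}\to F_0\to F_1)$ to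
$$\bigl(F_1,\ F_{-1}\to F_1,\ D(F_1\to F_1/F_0)\bigr).$$
Knowing $F_1\to F_1/F_0$ is the same as knowing its fibre $F_0\to F_1$. So $\mathrm{Null}_{T'}$ is the space of lifts of $a:L\to E$ through $\mathrm{fib}(Da':E\to DL)\to E$. Equivalently, it is the space of nullhomotopies of $Da'\circ a\in\mathrm{Map}(L,DL)$, naturally in $T'$. Since $R'$ is an ordinary ring,
$$\mathrm{Map}(L,DL)=\mathrm{Map}(R'^N[-n],R'^N[n])=K(\mathrm{Mat}_N(R'),2n),$$
which is connected. So $\mathrm{Null}_{T'}$ is nonempty and is a torsor under $\Omega\mathrm{Map}(L,DL)=K(\mathrm{Mat}_N(R'),m)$, $m=2n-1\ge1$.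

**Step 3: homotopy fixed points.** Let $C_2$ act on a space of type $K(M,m)$, $m\ge1$, with $M$ a $\mathbb Q$-vector space. The obstruction to a homotopy fixed point lies in $H^{m+1}(C_2;M)=0$. (For $m=1$ the fixed points are the sections, up to conjugation by $M$, of an extension of $C_2$ by the abelian group $M$; the obstruction is the extension class.) And $\pi_j$ of the fixed points is $H^{m-j}(C_2;M)$ for $0\le j\le m$, which vanishes for $j<m$. So the fixed points form a $K(M^{C_2},m)$. In particular there is $x\in\mathrm{Null}_{T'}^{hC_2}$. Its pullbacks along the projections $T'\times\Delta^k\to T'$ are compatible basepoints.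

**Step 4: contract polynomially.** Subtracting the path $x$ identifies $\mathrm{Null}_{T'\times\Delta^k}$ with $\Omega\mathrm{Map}(L,DL)_{T'\times\Delta^k}$, naturally in $k$ and non-equivariantly. So
$$M_\bullet:=\pi_m(\mathrm{Null}_{T'\times\Delta^\bullet},x)\cong\mathrm{Mat}_N(R')\otimes\mathcal O(\Delta^\bullet)$$
as simplicial $\mathbb Q$-vector spaces, and $M_\bullet$ carries a $C_2$-action by simplicial automorphisms, which we need not identify. By (1) $M_\bullet$ is contractible; its retract $M_\bullet^{C_2}$ (averaging) is contractible too.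

By Step 3, $k\mapsto\mathrm{Null}_{T'\times\Delta^k}^{hC_2}$ is a simplicial object in pointed connected spaces with homotopy only in degree $m$ and abelian $\pi_m$. Via $\pi_m$, the $\infty$-category of such pointed spaces is equivalent to the $1$-category of abelian groups. So this simplicial object is $k\mapsto\Omega^\infty\Sigma^mHM_k^{C_2}$. As $\Omega^\infty$ on connective spectra commutes with sifted colimits, its colimit over $\Delta^{op}$ is $\Omega^\infty\Sigma^m|HM_\bullet^{C_2}|\simeq*$. This colimit is $\operatorname{Sing}$ of the fibre at $T'$, so Lemma 1(b) applies. $\square$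

## 9. Generators of the top cohomology

**Proposition 8.** $\operatorname{colim}_N|V_N|\to|Y_n|$ is an equivalence.

*Proof.* **Step 1: the fibre.** Fix $E\in Y_n(T)$, $T=\operatorname{Spec}R$. For $T'=\operatorname{Spec}R'\to T$ the fibre of $V_N$ is the union $Q_N(T')$ of those components of $\mathrm{Map}(R'^N[-n],E_{R'})$ consisting of maps surjective on $H^n$. The fibre of $\operatorname{colim}_NV_N$ is $\operatorname{colim}_NQ_N$, with transitions $m\mapsto(m,0)$. As $H^n(E)=\pi_0\mathrm{Map}(R[-n],E)$ is a finitely generated $R$-module, there is $m^0\in Q_{N_0}(T)$ for some $N_0$.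

**Step 2: transitions are $\mathbb A^1$-homotopic to constants.** For $m\in Q_N(T')$ and $s\in R'=\mathbb A^1(T')$, precompose $(m,m^0):R'^{N+N_0}[-n]\to E_{R'}$ with $\mathrm{diag}(1_N,s1_{N_0})$ and $\mathrm{diag}(s1_N,1_{N_0})$. This gives $(m,sm^0)$ and $(sm,m^0)$, both surjective on $H^n$ since $m$, resp. $m^0$, is. So we have two $\mathbb A^1$-homotopies $Q_N\times\mathbb A^1\to Q_{N+N_0}$ over $T$. The first connects the transition map $m\mapsto(m,0)$ to $m\mapsto(m,m^0)$; the second connects the latter to the constant map $(0,m^0)$.

**Step 3: contractibility.** $\operatorname{Sing}$ commutes with finite products, and $\operatorname{Sing}\mathbb A^1(T')$ is connected by (1). So $\operatorname{Sing}Q_N(T')\to\operatorname{Sing}Q_{N+N_0}(T')$ is nullhomotopic for every $N$. A map from a sphere to $\operatorname{colim}_N\operatorname{Sing}Q_N(T')=\operatorname{Sing}(\operatorname{colim}_NQ_N)(T')$ factors through a finite stage, hence is nullhomotopic. The space is nonempty because of $m^0$. So it is contractible, and Lemma 1(b) applies. $\square$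

## 10. The telescope and group completion

**Proposition 9.** For every $n\ge1$ there is an equivalence of spaces
$$|Y_n|\simeq\operatorname{colim}\bigl(|Y_{n-1}|\xrightarrow{+h_{n-1}}|Y_{n-1}|\xrightarrow{+h_{n-1}}\cdots\bigr),\tag{4}$$
whose $N$-th structure map $|Y_{n-1}|\to|Y_n|$ is $x\mapsto x+Nh_n$; the $0$-th is the inclusion. Moreover
$$h_{n-1}+h_n=0\quad\text{in }\pi_0|Y_n|.\tag{5}$$

*Proof.* By Propositions 8 and 7, $|Y_n|\simeq\operatorname{colim}_N|V_N|\simeq\operatorname{colim}_N|W_N|$. By Lemma 5 each $|W_N|$ is $|Y_{n-1}|$, and the three bullets of Section 7 identify the transitions and structure maps. For (5), take $x=0$ at stage $0$: it maps to $0$. Its image $h_{n-1}$ at stage $1$ maps to $h_{n-1}+h_n$. The two agree in the colimit. $\square$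

Only (4) as a statement about spaces, with these structure maps, is used below. The multiplicative input is that the inclusions $|Y_{n-1}|\to|Y_n|$ are $E_\infty$-maps. Relation (5) is the example of Section 1 turned into an identity. With Section 3 it gives, for $(E,\phi)\in X(\operatorname{Spec}\mathbb C)$, the formula $[E]=[H^0(E)]+\sum_{i>0}(-1)^i\dim H^i(E)\,h_0$ in $\pi_0|X|$.

**Proof of Theorem A.** **Step 1: $|Y_1|$ is grouplike.** This is needed in order to recognize $|Y_1|$ as a group completion. By Lemma 2, $\pi_0|Y_0|=\mathbb N$, generated by $[std_1]$. Over $\mathbb C$ nondegenerate $\epsilon$-symmetric spaces of equal dimension are isomorphic, so $h_0=[\mathrm{Hyp}(\mathbb C)]$ is $2[std_1]$ for $\epsilon=1$ and $[std_1]$ for $\epsilon=-1$. So every element of $\pi_0|Y_0|$ divides a multiple of $h_0$. By (5), $h_1=-h_0$ in $\pi_0|Y_1|$; hence $h_0$, $h_1$ and all images of elements of $\pi_0|Y_0|$ are invertible there. By (4) every element of $\pi_0|Y_1|$ has the form $p+Nh_1$ with $p$ from $\pi_0|Y_0|$. So $\pi_0|Y_1|$ is a group. Also, inverting $h_0$ in the ring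 $H_*(|Y_0|;\mathbb Z)$ is the same as inverting all of $\pi_0|Y_0|$.

**Step 2: $|Y_0|\to|Y_1|$ is a group completion.** Let $\iota:H_*(|Y_0|)\to H_*(|Y_1|)$ be the ring map induced by the inclusion. By (4), $H_*(|Y_1|)$ is the colimit of $H_*(|Y_0|)$ under multiplication by $h_0$, with $N$-th structure map
$$x\mapsto\iota(x)\,h_1^N=\iota(x)\,\iota(h_0)^{-N}.$$
This colimit is the localization, the element $x$ at stage $N$ being $x/h_0^N$. So $\iota$ induces an isomorphism
$$H_*(|Y_0|)[\pi_0^{-1}]=H_*(|Y_0|)[h_0^{-1}]\cong H_*(|Y_1|).$$
By the group completion theorem (McDuff–Segal, Invent. Math. 31 (1976)), $H_*(|Y_0|)[\pi_0^{-1}]\cong H_*(|Y_0|^{gp})$. As $|Y_1|$ is grouplike, the inclusion extends to an $E_\infty$-map $|Y_0|^{gp}\to|Y_1|$, which is therefore a homology isomorphism between grouplike $E_\infty$-spaces. On $H_0=\mathbb Z[\pi_0]$ this says it is bijective on $\pi_0$. On unit components it is a homology isomorphism between connected simple spaces, hence an equivalence. All components of a grouplike $E_\infty$-space are translates of the unit component. So $|Y_0|^{gp}\simeq|Y_1|$.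

**Step 3: nothing changes for $n\ge2$.** By induction $|Y_{n-1}|$ is grouplike, so translation by $h_{n-1}$ is an equivalence. Then all maps in the telescope (4) are equivalences, so its $0$-th structure map, the inclusion $|Y_{n-1}|\to|Y_n|$, is an equivalence. It is an $E_\infty$-map, so $|Y_n|$ is grouplike.

**Step 4: pass to $X$ and to spectra.** Since $X=\operatorname{colim}_nY_n$, we get $|X|=\operatorname{colim}_n|Y_n|\simeq|Y_1|\simeq|Y_0|^{gp}$ as $E_\infty$-spaces, and $|Y_n|\simeq|X|$ for $n\ge1$. By (R2), (R3) and Lemma 2,
$$|X|_{\mathbb S}\simeq B^\infty|X|\simeq B^\infty|Y_0|\simeq ko\ (\epsilon=1),\qquad ksp\ (\epsilon=-1),$$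
where the middle equivalence holds because $B^\infty$ does not change under group completion. As $|X|$ is grouplike, $|X|\simeq\Omega^\infty|X|_{\mathbb S}$, which is $BO\times\mathbb Z$, resp. $BSp\times\mathbb Z$. The descriptions of $Y_0$ and $|Y_0|$ were proved in Section 2 and Lemma 2. $\blacksquare$
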